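
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The semi-perimeter generating function of $k$-convex polyominoes}


\begin{abstract}
A convex polyomino is $k$-convex if any two of its cells can be joined by a monotone internal path with at most $k$ bends. For every $k\ge 1$ we determine the generating function $Q^{(k)}(x)$ of $k$-convex polyominoes by semi-perimeter. The result proves the conjecture of \cite{CG} that $Q^{(k)}$ always has the form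
\[
\frac{x^2p_k(x)}{(1-4x)^2d_k(x)}-\frac{x^4q_k(x)}{(1-4x)^{3/2}d_k(x)}
\]
with polynomials $p_k,q_k,d_k$, and it gives these polynomials explicitly. The proof subtracts from the known generating function of all convex polyominoes those that are not $k$-convex. These are encoded by two interlaced families of plane trees. Counting generations of the trees decides $k$-convexity except in one borderline case, which is settled by comparing two words, with the kernel method.
\end{abstract}

\section{Introduction}

\subsection*{The question}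

A \emph{polyomino} is a finite, edge-connected union of unit cells of the square lattice, considered up to translation. It is \emph{convex} if every horizontal and every vertical line meets it in a connected set; equivalently, its perimeter equals the perimeter of its minimal bounding rectangle. The \emph{semi-perimeter} of a convex polyomino is half its perimeter, that is, the number of its columns plus the number of its rows.

In a rectangle one can walk from any cell to any other with one turn. In a long thin staircase many turns are needed. The following notion grades convex polyominoes by the number of turns. A \emph{monotone path} goes from cell center to cell center by unit steps, stays inside the polyomino, and uses only the two step directions of one fixed quadrant: N or E for NE, N or W for NW, S or E for SE, S or W for SW. A \emph{bend} is a change between its two step directions. For a positive integer $k$, a convex polyomino is \emph{$k$-convex} if any two of its cells are joined by a monotone path with at most $k$ bends.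 Let
\[
Q^{(k)}(x)=\sum_n N_{k,n}x^n ,
\]
where $N_{k,n}$ is the number of $k$-convex polyominoes of semi-perimeter $n$.

The generating function of all convex polyominoes by semi-perimeter is
\begin{equation}\label{eq:C}
C(x)=\frac{x^{2}(1-6x+11x^{2}-4x^{3})}{(1-4x)^{2}}-\frac{4x^{4}}{(1-4x)^{3/2}} ,
\end{equation}
see \cite{CG}. This function, and also the generating function of $2$-convex polyominoes, has the shape
\begin{equation}\label{eq:shape}
\frac{x^{2}p(x)}{(1-4x)^{2}d(x)}-\frac{x^{4}q(x)}{(1-4x)^{3/2}d(x)}
\qquad\text{with polynomials } p,q,d,\quad d\not\equiv0 .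
\end{equation}
In \cite{CG} it is conjectured that the same is true of $Q^{(k)}$ for every $k$. (In the conjecture, $d(0)\ne0$ is not required, and $p$ or $q$ may be zero.) We prove this, with explicit polynomials. Formula \eqref{eq:C} is the only external input.

\subsection*{Results}

Put
\[
\Delta=\sqrt{1-4x},\qquad \alpha=\frac{1-\Delta}2,\qquad \beta=\frac{1+\Delta}2,\qquad q=\frac{\alpha}{\beta}.
\]
Then $\alpha+\beta=1$ and
\begin{equation}\label{eq:q}
\alpha\beta=x,\qquad \beta=\frac1{1+q},\qquad x=\frac q{(1+q)^2},\qquad q=x+2x^2+\cdots .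
\end{equation}
Define polynomials with integer coefficients by
\[
P_{-1}=0,\quad P_0=1,\quad P_{i+1}=P_i-xP_{i-1};\qquad
\Lambda_0=2,\quad \Lambda_1=1,\quad \Lambda_{i+1}=\Lambda_i-x\Lambda_{i-1}.
\]
Both recurrences have characteristic roots $\alpha,\beta$, so
\begin{equation}\label{eq:PL}
P_i=\frac{\beta^{i+1}-\alpha^{i+1}}{\beta-\alpha}=\beta^{i}\,\frac{1-q^{i+1}}{1-q},\qquad \Lambda_i=\alpha^i+\beta^{i}.
\end{equation}

\begin{theorem}\label{thm:main}
We have $Q^{(1)}(x)=\dfrac{x^2(1-x)^2}{1-4x+2x^2}$. For every $k\ge2$,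
\begin{equation}\label{eq:main}
Q^{(k)}(x)=C(x)-2B_k,\qquad
B_k=\frac{x^2q^{k+2}\,\bigl[\,2(1+q)+q^k(1+3q^2)\,\bigr]}{(1-q)^3(1+q)(1-q^{2k+2})}.
\end{equation}
\end{theorem}

\begin{theorem}\label{thm:form}
For every $k\ge1$ the function $Q^{(k)}$ has the form \eqref{eq:shape} with polynomials $p_k,q_k,d_k$ with integer coefficients and $d_k(0)=1$. For $k\ge2$ one may take $d_k=P_{2k+1}$, $q_k=\Lambda_k^2$ and
\[
p_k=(1-6x+11x^2-4x^3)P_{2k+1}-x^2\bigl[2x^k+2(1-2x)\Lambda_{2k}+(1-4x)P_{2k-1}\bigr].
\]
For $k=1$ one may take $d_1=1-4x+2x^2$, $q_1=0$ and $p_1=(1-x)^2(1-4x)^2$.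
\end{theorem}

\begin{corollary}\label{cor:asym}
$Q^{(k)}$ is rational if and only if $k=1$. If $N_n$ is the number of all convex polyominoes of semi-perimeter $n$, then $N_{k,n}/N_n\to\frac{k-1}{k+1}$ as $n\to\infty$, for every $k\ge1$.
\end{corollary}

For $k=2$ Theorem~\ref{thm:form} gives $d_2=P_5=(1-x)(1-3x)$ and $q_2=(1-2x)^2$. From \eqref{eq:main}, $B_2=2x^6+22x^7+\cdots$, so that $N_{2,6}=120-4=116$ and $N_{2,7}=528-44=484$. For general $k\ge2$ we have $B_k=2x^{k+4}+\cdots$. So every convex polyomino of semi-perimeter less than $k+4$ is $k$-convex, and exactly four of semi-perimeter $k+4$ are not. These four are the one-cell-wide staircases with $k+3$ cells: the only monotone path between the two end cells of such a staircase turns at every intermediate cell, hence $k+1$ times, and there are four staircases (ascending or descending, first step horizontal or vertical).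

\subsection*{The idea on two small examples}

Consider a polyomino that climbs from the south-west to the north-east. To travel NE with few bends one should be greedy: go up until the boundary stops you, then right until it stops you, and so on. The number of moves until one stands in a column from which the top row can be reached by going up, or in a row from which the right column can be reached by going right, is a kind of length of the polyomino. This length controls $k$-convexity.

\emph{Staircases.} Let the cells be $(1,1),(2,1),(2,2),(3,2),(3,3)$, in the notation (column, row). The greedy walk from $(1,1)$ that starts upward does not move at first, then goes right to column $2$, up to row $2$, right to column $3$, up to row $3$. The greedy walk that starts to the right is the same one. It has three bends, so this polyomino is not $2$-convex.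

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \col/\lo/\hi in {1/0/2,2/0/3,3/1/4,4/2/4}{
 \fill[black!7] (\col-1,\lo) rectangle (\col,\hi);
 \draw[black!35,very thin] (\col-1,\lo) grid (\col,\hi);}
\fill[black!25] (0,0) rectangle (1,1);
\fill[black!25] (3,3) rectangle (4,4);
\draw[very thick] (0,2)--(0,0)--(2,0);
\draw[very thick] (2,4)--(4,4)--(4,2);
\draw[very thick,dashed] (0,2)--(1,2)--(1,3)--(2,3)--(2,4);
\draw[very thick,dashed] (2,0)--(2,1)--(3,1)--(3,2)--(4,2);
\draw[->,thick] (0.4,0.5)--(0.4,1.5)--(2.5,1.5)--(2.5,3.6);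
\draw[->,thick] (0.5,0.4)--(1.5,0.4)--(1.5,2.5)--(3.6,2.5);
\node[left] at (0,1) {SW};
\node[right] at (4,3) {NE};
\node[above left] at (1,3) {NW};
\node[below right] at (3,1) {SE};
\end{tikzpicture}
\caption{The fat diagonal, with columns $[1,2],[1,3],[2,4],[3,4]$. Its boundary is cut into an SW and an NE arc (solid) and an NW and an SE arc (dashed). The two thin arrows are the greedy walks with two bends from cell $(1,1)$; they end at $(3,4)$ and $(4,3)$. Neither reaches cell $(4,4)$. Deleting one or both of the dark corner cells changes only the solid arcs and makes the polyomino $2$-convex.}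
\label{fig:fat}
\end{figure}

\emph{The fat diagonal.} Figure~\ref{fig:fat} shows the smallest situation in which the length does not decide. There are four polyominoes there, according to which of the dark corner cells $(1,1)$ and $(4,4)$ are present. All four have the same dashed arcs, so the same greedy moves. With both corners present the polyomino is not $2$-convex, since $(1,1)$ and $(4,4)$ need three bends. The other three are $2$-convex (Example~\ref{ex:fat}). So in this case the SW arc and the NE arc must be compared with each other. To do this, the dashed arcs are used to carry the SW arc over to the NE corner: it becomes a word there, which can be compared with the NE arc. In the example this word is a copy of the SW arc without its first and last letters, and the polyomino fails to be $2$-convex exactly when the NE arc, trimmed in the same way, passes strictly outside it.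

\subsection*{Plan}

Section~\ref{sec:one} treats $k=1$. For $k\ge2$, Section~\ref{sec:geometry} reduces the problem to polyominoes running in the NE direction. Section~\ref{sec:coding} encodes them by four boundary words and defines their length $j$. Section~\ref{sec:bends} shows that $k$-convexity fails if $j\ge k$, holds if $j\le k-2$, and that for $j=k-1$ there is one undecided subcase; Section~\ref{sec:families} turns it into a comparison of words. There the polyomino is seen as a pair of interlaced forests, in which columns have rows as children and rows have columns as children. This explains the denominators: a tree of bounded height has as its generating function an iterate of $t\mapsto x/(1-t)$, and these iterates are quotients of the polynomials $P_i$. Section~\ref{sec:tools} collects the formulas, Section~\ref{sec:Dj} counts by length (with residues), Section~\ref{sec:border} counts the borderline case (with the kernel method), and Section~\ref{sec:end} concludes.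

\section{One bend}\label{sec:one}

Let $I_1,\dots,I_h$ be the row intervals of a convex polyomino. A monotone path with at most one bend between cells $(a_1,b_1)$ and $(a_2,b_2)$ passes through $(a_2,b_1)$ or $(a_1,b_2)$. Conversely, if one of these two cells is in the polyomino, then so is the corresponding L-shaped path, by convexity. So the two cells are joined with at most one bend if and only if $a_2\in I_{b_1}$ or $a_1\in I_{b_2}$.

If the row intervals are pairwise nested, this always holds. If $I_{b_1}$ and $I_{b_2}$ are not nested, choose $a_1\in I_{b_1}\setminus I_{b_2}$ and $a_2\in I_{b_2}\setminus I_{b_1}$; the cells $(a_1,b_1)$ and $(a_2,b_2)$ are not joined with at most one bend. Hence \emph{$1$-convex means that the row intervals are pairwise nested}.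

Suppose they are. For $b<b'<b''$, column-convexity gives $I_{b'}\supseteq I_b\cap I_{b''}$, which is the smaller of $I_b,I_{b''}$. So the sequence $I_1,\dots,I_h$ has no strict valley: it is weakly increasing and then weakly decreasing for inclusion. Conversely, such a sequence of pairwise nested nonempty intervals defines a convex polyomino: it is connected because consecutive rows are nested, and column-convex because $I_{b'}$ contains the smaller of $I_b,I_{b''}$.

Let $J_1\subsetneq\dots\subsetneq J_r$ be the distinct row intervals. The polyomino, up to translation, is determined by the following independent choices. The interval $J_r$ occurs in at least one row, and these rows are consecutive: factor $\frac{x}{1-x}$. For $i<r$ the interval $J_i$ occurs in $c$ consecutive rows below and $c'$ consecutive rows above those of $J_r$, where $c+c'\ge1$: factor $\omega=(1-x)^{-2}-1$. The interval $J_1$ has at least one column: factor $\frac x{1-x}$. From $J_i$ to $J_{i+1}$ some columns are added on the left and on the right, at least one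 in total: factor $\omega$. Therefore
\[
Q^{(1)}=\frac{x^2}{(1-x)^2}\sum_{r\ge1}\omega^{2(r-1)}=\frac{x^2}{(1-x)^2(1-\omega^2)}=\frac{x^2(1-x)^2}{1-4x+2x^2},
\]
because $1-\omega^2=(1-\omega)(1+\omega)=\bigl(2-(1-x)^{-2}\bigr)(1-x)^{-2}=(1-4x+2x^2)/(1-x)^4$. This is the case $k=1$ of Theorem~\ref{thm:main}.

\medskip
\noindent\textbf{From now on $k\ge2$ is fixed.}

\section{Which polyominoes can fail to be $k$-convex}\label{sec:geometry}

Let $\Pi$ be a convex polyomino with columns $1,\dots,m$ and rows $1,\dots,h$. The cell $(a,b)$, in column $a$ and row $b$, is the square $[a-1,a]\times[b-1,b]$. The semi-perimeter is $m+h$. Column $a$ occupies the rows from $U(a)$ to $T(a)$, and row $b$ occupies the columns from $L(b)$ to $R(b)$. The four \emph{feet} are the places where $\Pi$ touches its box: the bottom row is $[s_1,s_2]$, the top row is $[n_1,n_2]$ (columns), the left column is $[w_1,w_2]$, the right column is $[e_1,e_2]$ (rows).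

\begin{lemma}[Unimodality]\label{lem:unimodal}
$T$ is weakly increasing on $[1,n_1]$, equal to $h$ exactly on $[n_1,n_2]$, and weakly decreasing on $[n_2,m]$. Likewise $U$ decreases weakly to $1$, its value exactly on $[s_1,s_2]$, and then increases weakly; $R$ increases weakly to $m$, its value exactly on $[e_1,e_2]$, and then decreases weakly; $L$ decreases weakly to $1$, its value exactly on $[w_1,w_2]$, and then increases weakly.
\end{lemma}

\begin{proof}
By symmetry we treat $T$. It suffices to exclude $a'<a<a''$ with $T(a)<T(a')$ and $T(a)<T(a'')$. Take a path of cells of $\Pi$ from $(a',T(a'))$ to $(a'',T(a''))$. It enters column $a$ for the first time, and leaves it for the last time, by horizontal steps at heights at most $T(a)$. So before it first enters column $a$ it visits row $T(a)+1$ in a column less than $a$, and after it last leaves column $a$ it visits row $T(a)+1$ in a column greater than $a$. Row-convexity gives $(a,T(a)+1)\in\Pi$, a contradiction.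
\end{proof}

Let $(a,b)\notin\Pi$ be a cell of the box. Column $a$ of $\Pi$ lies below or above it, and row $b$ of $\Pi$ lies to its right or to its left. We say that $(a,b)$ is \emph{missing in the NW} if the column lies below and the row to the right; \emph{NE}: column below, row left; \emph{SW}: column above, row right; \emph{SE}: column above, row left.

\begin{lemma}[Missing cells]\label{lem:missing}
If $(a,b)$ is missing in the NW, then $a<n_1$ and $b>w_2$. If in the NE: $a>n_2$, $b>e_2$. If in the SW: $a<s_1$, $b<w_1$. If in the SE: $a>s_2$, $b<e_1$.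
\end{lemma}

\begin{proof}
By reflection we treat NW. If $a\in[n_1,n_2]$, then $T(a)=h\ge b$, a contradiction. If $a>n_2$, there is $(a'',b)\in\Pi$ with $a''>a$, so $T(a'')\ge b>T(a)$, contradicting that $T$ decreases weakly on $[n_2,m]$. So $a<n_1$. If $b\in[w_1,w_2]$, then $L(b)=1\le a$, a contradiction. If $b<w_1$, there is $(a,b')\in\Pi$ with $b'<b$, so $L(b')\le a<L(b)$, contradicting that $L$ decreases weakly on $[1,w_1]$. So $b>w_2$.
\end{proof}

A pair of cells $c_i=(a_i,b_i)\in\Pi$, $i=1,2$, is an \emph{NE pair} if $a_1\le a_2$ and $b_1\le b_2$, and an \emph{SE pair} if $a_1\le a_2$ and $b_1\ge b_2$. Any two cells form, in some order, an NE or an SE pair. If $(a_1,b_2)\in\Pi$ or $(a_2,b_1)\in\Pi$, the pair is joined with at most one bend.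

The position of the feet tells which pairs can be difficult.

\begin{lemma}\label{lem:orient}
\begin{enumerate}
\item[(i)] If $\Pi$ has a full column or a full row, it is $2$-convex.
\item[(ii)] If $s_2<n_1$ and $e_2<w_1$ (type I), or $n_2<s_1$ and $w_2<e_1$ (type II), then $\Pi$ is $2$-convex.
\item[(iii)] If $s_2<n_1$ and $w_2<e_1$, then all SE pairs are joined with at most two bends.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let column $A$ be full and $a_1\le a_2$. If $a_1\le A\le a_2$, go along row $b_1$ to column $A$, along column $A$ to row $b_2$, and along row $b_2$ to $c_2$; this is monotone with at most two bends. If $a_2<A$, row $b_1$ contains $c_1$ and $(A,b_1)$, hence $(a_2,b_1)$. If $A<a_1$, row $b_2$ contains $(A,b_2)$ and $c_2$, hence $(a_1,b_2)$. For full rows reflect in the diagonal.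

(ii) The reflection $(a,b)\mapsto(b,a)$ interchanges the letters $s\leftrightarrow w$ and $n\leftrightarrow e$, so it exchanges types I and II; it maps NE pairs to NE pairs. The reflection $a\mapsto m+1-a$ also exchanges types I and II, and it exchanges NE with SE pairs. So it suffices to treat NE pairs in type I. Suppose $(a_1,b_2),(a_2,b_1)\notin\Pi$; otherwise one bend suffices. The first cell has $c_1$ below it and $c_2$ to its right, so it is missing in the NW and $b_2>w_2$. The second has $c_2$ above it and $c_1$ to its left, so it is missing in the SE and $b_1<e_1$. Hence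
\[
b_1<e_1\le e_2<w_1\le w_2<b_2 .
\]
If $(a_1,e_1)\notin\Pi$, it would be missing in the NW ($c_1$ is below it, $(m,e_1)$ to its right), giving $e_1>w_2$, a contradiction. So row $e_1$ contains the columns $a_1,\dots,m$, and the path $c_1\to(a_1,e_1)\to(a_2,e_1)\to c_2$ works.

(iii) Consider an SE pair with $(a_2,b_1),(a_1,b_2)\notin\Pi$. The first cell has $c_2$ below it and $c_1$ to its left, so it is missing in the NE and $b_1>e_2$. The second has $c_1$ above it and $c_2$ to its right, so it is missing in the SW and $b_2<w_1$. Hence $b_2<w_1\le w_2<e_1\le e_2<b_1$. If $(a_1,e_1)\notin\Pi$, it would be missing in the SW ($c_1$ above, $(m,e_1)$ to the right), giving $e_1<w_1$, a contradiction. So $c_1\to(a_1,e_1)\to(a_2,e_1)\to c_2$ works.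
\end{proof}

\begin{definition}
A convex polyomino is \emph{NE-oriented} if $s_2<n_1$ and $w_2<e_1$. A \emph{bad pair} of an NE-oriented polyomino is an NE pair $(c_1,c_2)$ not joined by any NE path from $c_1$ to $c_2$ with at most $k$ bends. Let $B_k$ be the generating function, by semi-perimeter, of the NE-oriented polyominoes that have a bad pair.
\end{definition}

If a column belongs to both $[s_1,s_2]$ and $[n_1,n_2]$, it is full; the same holds for rows. So if $\Pi$ is not $k$-convex, then by Lemma~\ref{lem:orient}(i), since $k\ge2$, we have ($s_2<n_1$ or $n_2<s_1$) and ($w_2<e_1$ or $e_2<w_1$). Part (ii) excludes two of the four combinations. What remains is NE-oriented, or ($n_2<s_1$ and $e_2<w_1$), which is the mirror image under $a\mapsto m+1-a$ of NE-oriented. These two classes are disjoint.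

An NE-oriented polyomino fails to be $k$-convex exactly when it has a bad pair. Indeed, by part (iii) only NE pairs matter. If the cells of an NE pair lie in a common row or column, the straight path between them is an NE path without bends. Otherwise every monotone path between them, read from $c_1$ to $c_2$, has steps N and E, so it is an NE path. Hence
\begin{equation}\label{eq:CminusB}
Q^{(k)}=C-2B_k\qquad(k\ge2).
\end{equation}
It remains to show that this $B_k$ is given by \eqref{eq:main}. The hypothesis $k\ge2$ is needed for this reduction: the tetromino $(1,1),(2,1),(2,2),(3,2)$ has a full column and is not $1$-convex.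

\section{Boundary words and the length}\label{sec:coding}

\subsection{Four arcs}

Let $\Pi$ be NE-oriented and write $\ell=s_2$, $w=w_2$. Its boundary consists of the upper contour (segments at height $T(a)$ over column $a$, joined by vertical segments at abscissa $a$ between $T(a)$ and $T(a+1)$), the lower contour (the same with $U(a)-1$), the left side (abscissa $0$, from $w_1-1$ to $w_2$) and the right side (abscissa $m$, from $e_1-1$ to $e_2$). Since $\Pi$ is connected, consecutive columns share a row, so $\max(U(a),U(a+1))-1<\min(T(a),T(a+1))$. Hence the contours do not touch, and the boundary is a simple closed polygon. By Lemma~\ref{lem:unimodal} the points $(0,w)$, $(\ell,0)$, $(m,e_1-1)$, $(n_1-1,h)$ cut it into four lattice words: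
\begin{itemize}
\item $\omega_{SW}$ from $(0,w)$ to $(\ell,0)$, steps S, E, first S, last E (left side, and lower contour up to $(s_2,0)$);
\item $\omega_{NW}$ from $(0,w)$ to $(n_1-1,h)$, steps N, E, first E, last N (upper contour);
\item $\omega_{SE}$ from $(\ell,0)$ to $(m,e_1-1)$, steps N, E, first N, last E (lower contour);
\item $\omega_{NE}$ from $(n_1-1,h)$ to $(m,e_1-1)$, steps E, S, first E, last S (rest of the upper contour, and right side).
\end{itemize}
The E-step of $\omega_{NW}$ over column $a\le n_1-1$ is at height $T(a)$. The N-step of $\omega_{SE}$ in row $b\le e_1-1$ is at abscissa $R(b)$: if it is at abscissa $a\ge s_2$, then $U(a)\le b<U(a+1)\le T(a)$, so $(a,b)\in\Pi$, and $U>b$ on all columns greater than $a$.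

Let $\mathcal Q$ be the set of all quadruples of words of these four types (including the conditions on first and last letters) with matching endpoints, such that $\ell,w\ge1$, $\ell\le n_1-1$ and $w\le e_1-1$. The numbers $\ell,w,n_1,e_1,m,h$ are read off from the endpoints.

\begin{proposition}\label{prop:coding}
Splitting the boundary is a bijection from NE-oriented polyominoes to the elements of $\mathcal Q$ with $\omega_{NW}\cap\omega_{SE}=\emptyset$.
\end{proposition}

\begin{proof}
For an NE-oriented $\Pi$ the arcs $\omega_{NW}$ and $\omega_{SE}$ of the simple polygon have no common endpoint, so they are disjoint. The boundary determines $\Pi$, so the map is injective.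

Conversely, take an element of $\mathcal Q$ with $\omega_{NW}\cap\omega_{SE}=\emptyset$. \emph{The other intersections.} As $\omega_{SW}$ starts with S and ends with E, it meets the line at height $w$ only in $(0,w)$ and the line at abscissa $\ell$ only in $(\ell,0)$. All heights on $\omega_{NW}$ are at least $w$ and all abscissas on $\omega_{SE}$ are at least $\ell$. So $\omega_{SW}$ meets $\omega_{NW}$ and $\omega_{SE}$ only in the common endpoints. In the same way $\omega_{NE}$ meets abscissa $n_1-1$ only in its first point and height $e_1-1$ only in its last point, so it meets $\omega_{NW}$ and $\omega_{SE}$ only in the common endpoints. A common point of $\omega_{SW}$ and $\omega_{NE}$ has abscissa at most $\ell\le n_1-1$ and at least $n_1-1$, hence equal to $\ell$; so it is $(\ell,0)$. But heights on $\omega_{NE}$ are at least $e_1-1\ge w\ge1$. So $\omega_{SW}$ and $\omega_{NE}$ are disjoint, and the four words form a simple closed polygon.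

\emph{Convexity.} Over each column there are exactly two horizontal edges, one in $\omega_{NW}\cup\omega_{NE}$ and one in $\omega_{SW}\cup\omega_{SE}$; in each row there are exactly two vertical edges, one in $\omega_{SW}\cup\omega_{NW}$ and one in $\omega_{SE}\cup\omega_{NE}$. So the polygon encloses a union of cells that meets each of the columns $1,\dots,m$ and rows $1,\dots,h$ in a nonempty interval. It is edge-connected, because the interior of a Jordan curve stays path-connected after removal of finitely many points, here the interior lattice points. So we have a convex polyomino with box $[1,m]\times[1,h]$.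

\emph{Feet.} The horizontal edges at height $0$ lie in $\omega_{SW}$: $\omega_{SE}$ starts with N, and $\omega_{NW},\omega_{NE}$ have heights at least $1$. As $\omega_{SW}$ ends with E in $(\ell,0)$, we get $s_2=\ell$. The vertical edges at abscissa $0$ lie in $\omega_{SW}$: $\omega_{NW}$ starts with E, and $\omega_{SE},\omega_{NE}$ have abscissas at least $\ell$ and $n_1-1$, both at least $1$. As $\omega_{SW}$ starts with S in $(0,w)$, we get $w_2=w$. Since $\omega_{NE}$ starts with E and ends with S, $n_1-1<m$ and $e_1-1<h$. The horizontal edges at height $h$ lie in $\omega_{NE}$: $\omega_{NW}$ ends with N, and $\omega_{SW},\omega_{SE}$ have heights at most $w$ and $e_1-1$, both less than $h$. So the top row starts in column $n_1$. The vertical edges at abscissa $m$ lie in $\omega_{NE}$: $\omega_{SE}$ ends with E, and $\omega_{SW},\omega_{NW}$ have abscissas at most $\ell$ and $n_1-1$, both less than $m$. So the right column starts in row $e_1$. Hence the polyomino is NE-oriented, and splitting its boundary returns the given words.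
\end{proof}

\subsection{Greedy moves and the length}

For an element of $\mathcal Q$ define weakly increasing functions on columns and rows:
\[
\hat T(a)=\begin{cases}\text{height of the E-step of }\omega_{NW}\text{ over column }a,& a\le n_1-1,\\ h,& n_1\le a\le m,\end{cases}
\]
\[
\hat R(b)=\begin{cases}\text{abscissa of the N-step of }\omega_{SE}\text{ in row }b,& b\le e_1-1,\\ m,& e_1\le b\le h.\end{cases}
\]
For a polyomino, $\hat T(a)=T(a)$ for $a<n_1$, $\hat R(b)=R(b)$ for $b<e_1$, and $\hat T\ge T$, $\hat R\ge R$ everywhere. The conditions on first and last letters say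
\begin{equation}\label{eq:hats}
\hat T(1)=w,\quad \hat R(1)=\ell,\quad \hat T(a)<h\ (a<n_1),\quad \hat R(b)<m\ (b<e_1).
\end{equation}
Put $\xi_{-1}=\rho_{-1}=0$, $\xi_0=\ell$, $\rho_0=w$ and
\[
\xi_{i+1}=\hat R(\rho_i),\qquad \rho_{i+1}=\hat T(\xi_i)\qquad(i\ge0).
\]
Both sequences are weakly increasing: $\xi_1\ge\hat R(1)=\xi_0$ and $\rho_1\ge\hat T(1)=\rho_0$, and then one inducts. They record two interlaced greedy walks.

\begin{lemma}\label{lem:disjoint}
For an element of $\mathcal Q$ we have $\omega_{NW}\cap\omega_{SE}=\emptyset$ if and only if $\xi_i\ge n_1$ or $\rho_i\ge e_1$ for some $i$.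
\end{lemma}

\begin{proof}
If there is no such $i$, the sequences become constant, equal to some $\xi\in[1,n_1-1]$ and $\rho\in[1,e_1-1]$ with $\hat T(\xi)=\rho$ and $\hat R(\rho)=\xi$. Then $(\xi,\rho)$ is the end of the E-step of $\omega_{NW}$ over column $\xi$ and the end of the N-step of $\omega_{SE}$ in row $\rho$, so it lies on both.

Conversely, if the two arcs meet, they share a lattice point $(a,b)$, and $\ell\le a\le n_1-1$, $w\le b\le e_1-1$. On $\omega_{NW}$ it comes not before the end of the E-step over column $a$, so $\hat T(a)\le b$; on $\omega_{SE}$ it comes not before the end of the N-step in row $b$, so $\hat R(b)\le a$. By induction and monotonicity $\xi_i\le a<n_1$ and $\rho_i\le b<e_1$ for all $i$.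
\end{proof}

\begin{definition}\label{def:length}
The \emph{length} of an NE-oriented polyomino is the least $j$ with $\xi_j\ge n_1$ or $\rho_j\ge e_1$. Since $\xi_0=\ell<n_1$ and $\rho_0=w<e_1$, we have $j\ge1$. Let $\mathcal D_j$ be the set of NE-oriented polyominoes of length $j$, divided into
\begin{align*}
&\text{case (a):}\quad \xi_j\ge n_1,\ \rho_j\ge e_1;\qquad
\text{case (b):}\quad \xi_j\ge n_1,\ \rho_j\le e_1-1;\\
&\text{case (c):}\quad \xi_j\le n_1-1,\ \rho_j\ge e_1 .
\end{align*}
Let $D_j$, $D_j^{(a)}$, $D_j^{(b)}$ be the generating functions of $\mathcal D_j$ and of its cases (a) and (b).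
\end{definition}

By Proposition~\ref{prop:coding} and Lemma~\ref{lem:disjoint}, $\mathcal D_j$ is identified with the set of \emph{all} elements of $\mathcal Q$ whose least index is $j$; the non-intersection condition has become automatic. Reflection in the diagonal exchanges $(\hat T,\xi,n_1)$ with $(\hat R,\rho,e_1)$, hence cases (b) and (c). So
\begin{equation}\label{eq:Dsplit}
D_j=D_j^{(a)}+2D_j^{(b)} .
\end{equation}

For the fat diagonal of Figure~\ref{fig:fat} (with or without the corners) we have $\ell=w=2$, $n_1=e_1=3$, and both $\hat T$ and $\hat R$ map $1,2,3,4$ to $2,3,4,4$. So $\xi_1=\rho_1=3$: the length is $1$, case (a). For the five-cell staircase of the introduction $\ell=2$, $w=1$, $n_1=3$, $e_1=2$, so $\xi_1=\hat R(1)=2$ and $\rho_1=\hat T(2)=2$: length $1$, case (c).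

\section{How many bends a pair needs}\label{sec:bends}

For a column $a$ put $\Phi_0(a)=a$, $\Phi_1(a)=\hat T(a)$, $\Phi_2(a)=\hat R\hat T(a)$, $\Phi_3(a)=\hat T\hat R\hat T(a)$, and so on. For a row $b$ put $\Psi_0(b)=b$, $\Psi_1(b)=\hat R(b)$, $\Psi_2(b)=\hat T\hat R(b)$, and so on. All are weakly increasing, and $\Psi_i(\hat T(a))=\Phi_{i+1}(a)$, $\Phi_i(\hat R(b))=\Psi_{i+1}(b)$.

\begin{lemma}\label{lem:greedy}
Let $(c_1,c_2)$ be an NE pair in an NE-oriented polyomino $\Pi$ and $i\ge0$. An NE path from $c_1$ to $c_2$ with $i+1$ alternating segments (lengths $\ge0$), the first one vertical, exists if and only if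
\[
a_2\le\Phi_i(a_1)\ (i\text{ even}),\qquad b_2\le\Phi_i(a_1)\ (i\text{ odd}).
\]
With first segment horizontal: if and only if $b_2\le\Psi_i(b_1)$ ($i$ even), $a_2\le\Psi_i(b_1)$ ($i$ odd).
\end{lemma}

\begin{proof}
We first explain why $\hat T$ and not $T$ is the right function.

\emph{Fact.} If $(a,b)\in\Pi$ with $a\le a_2$ and $b\le b_2$, then $(a,b_2)\in\Pi$ if and only if $b_2\le\hat T(a)$. For $a<n_1$ this is column-convexity, as $\hat T(a)=T(a)$. For $a\ge n_1$ the inequality $b_2\le h=\hat T(a)$ is true; and if $(a,b_2)$ were not in $\Pi$, it would be missing in the NW, because $(a,b)$ is below it and $c_2$ to its right, so $a<n_1$ by Lemma~\ref{lem:missing}, a contradiction. In the same way, with the SE part of Lemma~\ref{lem:missing}, $(a_2,b)\in\Pi$ if and only if $a_2\le\hat R(b)$.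

Now induct on $i$. For $i=0$ both sides say $a_2=a_1$ (respectively $b_2=b_1$). Let $i\ge1$, with first segment vertical. If $b_2\le\hat T(a_1)$, then $(a_1,b_2)\in\Pi$ and there is a path going up to $(a_1,b_2)$ and then right to $c_2$, which we complete by segments of length $0$. The inequality of the lemma holds as well: $\Phi_1(a_1)\ge b_2$, $\Phi_2(a_1)\ge\hat R(b_2)\ge a_2$, $\Phi_3(a_1)\ge\hat T(a_2)\ge b_2$, and so on. If $b_2>\hat T(a_1)$, then $a_1<n_1$ and $\hat T(a_1)=T(a_1)$. The first segment ends in some $(a_1,b')$ with $b_1\le b'\le T(a_1)$, and every such $b'$ is possible. By induction the rest of the path exists if and only if $b_2\le\Psi_{i-1}(b')$ ($i$ odd), $a_2\le\Psi_{i-1}(b')$ ($i$ even). By monotonicity $b'=T(a_1)$ is the best choice, and $\Psi_{i-1}(\hat T(a_1))=\Phi_i(a_1)$. The other statement follows by reflection in the diagonal.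
\end{proof}

A path has at most $k$ bends if and only if it can be written with $k+1$ alternating segments of lengths $\ge0$, starting vertically or horizontally. So an NE pair is bad if and only if
\begin{equation}\label{eq:bad}
\begin{aligned}
k\text{ even:}&\quad a_2>\Phi_k(a_1)\ \text{ and }\ b_2>\Psi_k(b_1);\\
k\text{ odd:}&\quad b_2>\Phi_k(a_1)\ \text{ and }\ a_2>\Psi_k(b_1).
\end{aligned}
\end{equation}
For arbitrary cells $c_1,c_2\in\Pi$, condition \eqref{eq:bad} already implies $a_1\le a_2$ and $b_1\le b_2$, so it need not be checked that the pair is an NE pair. Indeed $\hat R\hat T(a)\ge a$: for $a<n_1$ because $(a,T(a))\in\Pi$, for $a\ge n_1$ because $\hat R(h)=m$. Likewise $\hat T\hat R(b)\ge b$. Hence for $k$ even $\Phi_k(a_1)\ge a_1$ and $\Psi_k(b_1)\ge b_1$. For $k$ odd $\Phi_k(a_1)\ge\hat T(a_1)\ge b_1$ and $\Psi_k(b_1)\ge\hat R(b_1)\ge a_1$.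

From $\hat T(1)=\rho_0$, $\hat R(1)=\xi_0$ we obtain the values at the extreme arguments:
\begin{equation}\label{eq:values}
\begin{aligned}
k\text{ even:}&\quad \Phi_k(1)=\xi_{k-1},\quad \Phi_k(\ell)=\xi_k,\quad \Psi_k(1)=\rho_{k-1},\quad \Psi_k(w)=\rho_k;\\
k\text{ odd:}&\quad \Phi_k(1)=\rho_{k-1},\quad \Phi_k(\ell)=\rho_k,\quad \Psi_k(1)=\xi_{k-1},\quad \Psi_k(w)=\xi_k .
\end{aligned}
\end{equation}

\begin{proposition}\label{prop:trichotomy}
Let $\Pi\in\mathcal D_j$.
\begin{enumerate}
\item[(1)] If $j\le k-2$, there is no bad pair.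
\item[(2)] If $j\ge k$, there is a bad pair.
\item[(3)] If $j=k-1$ in case (b) or (c), there is a bad pair.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) By \eqref{eq:bad}, \eqref{eq:values} and monotonicity a bad pair has $a_2>\xi_{k-1}$ and $b_2>\rho_{k-1}$. If $\xi_j\ge n_1$, then $\rho_{j+1}=\hat T(\xi_j)=h$, so $\rho_{k-1}=h$ and $b_2>h$ is impossible. If $\rho_j\ge e_1$, then $\xi_{j+1}=m$, so $\xi_{k-1}=m$ and $a_2>m$ is impossible.

(2) Here $\xi_{k-1}\le n_1-1$ and $\rho_{k-1}\le e_1-1$, so $\rho_k<h$ and $\xi_k<m$ by \eqref{eq:hats}. Let $c_1=(\ell,1)$. For $k$ even take $c_2=(m,e_1)$: $m>\xi_k=\Phi_k(\ell)$ and $e_1>\rho_{k-1}=\Psi_k(1)$. For $k$ odd take $c_2=(n_1,h)$: $h>\rho_k=\Phi_k(\ell)$ and $n_1>\xi_{k-1}=\Psi_k(1)$.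

(3) In case (b), $\rho_{k-1}\le e_1-1$, so $\xi_k<m$. Let $c_2=(m,e_1)$. For $k$ even take $c_1=(\ell,1)$: $m>\xi_k=\Phi_k(\ell)$ and $e_1>\rho_{k-1}=\Psi_k(1)$. For $k$ odd take $c_1=(1,w)$: $e_1>\rho_{k-1}=\Phi_k(1)$ and $m>\xi_k=\Psi_k(w)$. Case (c) follows by reflection in the diagonal.
\end{proof}

Let $\mathrm{Bad}_k$ be the generating function of the polyominoes of length $k-1$, case (a), that have a bad pair. Then
\begin{equation}\label{eq:decomp}
B_k=\sum_{j\ge k}D_j+2D^{(b)}_{k-1}+\mathrm{Bad}_k .
\end{equation}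

\section{Families, and the borderline case}\label{sec:families}

\subsection{Children}

For $i\ge0$ let $X_i=(\xi_{i-1},\xi_i]$ (a set of columns) and $Y_i=(\rho_{i-1},\rho_i]$ (a set of rows). The \emph{children} of a column $a\ge2$ are the rows in $(\hat T(a-1),\hat T(a)]$; the children of a row $b\ge2$ are the columns in $(\hat R(b-1),\hat R(b)]$. Column $1$ and row $1$ have no children. The children of the columns in $X_i$ form $Y_{i+1}$ and those of the rows in $Y_i$ form $X_{i+1}$ (for $i=0$ use $\hat T(1)=\rho_0$ and $\hat R(1)=\xi_0$). So $X_i$ and $Y_i$ are the $i$-th generations of two interlaced forests.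

By \eqref{eq:hats}, the numbers of children obey the following rules.
\begin{itemize}
\item Columns greater than $n_1$ and rows greater than $e_1$ have no children.
\item Column $n_1$ and row $e_1$ have at least one child.
\item Columns $2\le a<n_1$ and rows $2\le b<e_1$ have arbitrary numbers of children.
\end{itemize}
Indeed $\omega_{NW}$ starts with E at height $w$, and the number of N's between its E-steps over columns $a-1$ and $a$ (for $a=n_1$: after its last E-step) is the number of children of $a$; similarly for $\omega_{SE}$ and rows. So, once $\ell,w,n_1,e_1$ are given, $\omega_{NW}$ and $\omega_{SE}$ are equivalent to these numbers. By induction the generation-$i$ descendants of a column $a\in[2,\ell]$ form $(\Phi_i(a-1),\Phi_i(a)]$, and those of a row $b\in[2,w]$ form $(\Psi_i(b-1),\Psi_i(b)]$.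

Let $u$ be $\omega_{SW}$ without its first and last letter. It is an arbitrary word with $\ell-1$ letters E and $w-1$ letters S. We label its E's by the columns $2,\dots,\ell$ in order, and its S's by the rows $w,\dots,2$ in order. So the letters of $u$ correspond to the founders of the families. Let $v$ be $\omega_{NE}$ without its first and last letter. It is an arbitrary E/S-word leading from $(n_1,h)$ to $(m,e_1)$.

\subsection{The comparison}

Now let $j=k-1$ and consider case (a). The criterion \eqref{eq:bad} involves $c_1$ through $\Phi_k,\Psi_k$ only. The next lemma carries the SW arc along the greedy moves to the NE corner and compares it there with $v$.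

Define a word $O$. For $k$ even, $O$ arises from $u$ by replacing each letter by as many copies of the same letter as its label has generation-$k$ descendants. For $k$ odd, $O$ arises from the reverse of $u$ by replacing each E by $\mathrm S^{c}$ and each S by $\mathrm E^{c}$, where $c$ is the number of generation-$k$ descendants of its label. Put
\[
\hat O=\mathrm E^{\xi_j-n_1}\,O\,\mathrm S^{\rho_j-e_1}.
\]

\begin{lemma}\label{lem:compare}
Let $\Pi\in\mathcal D_j$ be in case (a), $j=k-1$. Then $\hat O$ and $v$ both lead from $(n_1,h)$ to $(m,e_1)$, and $\Pi$ has no bad pair if and only if, for all $t$, the first $t$ letters of $\hat O$ contain at least as many E's as the first $t$ letters of $v$.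
\end{lemma}

\begin{proof}
In case (a), $\rho_k=\hat T(\xi_j)=h$ and $\xi_k=\hat R(\rho_j)=m$. Recall that a bad pair exists if and only if \eqref{eq:bad} holds for some cells $c_1,c_2\in\Pi$. We first reduce the number of candidates.

\emph{Candidates for $c_1$.} Write $\omega_{SW}=\mathrm S^{\nu_1}\mathrm E^{\varepsilon_1}\cdots\mathrm S^{\nu_r}\mathrm E^{\varepsilon_r}$ with all exponents positive, and let $\kappa_i=(\bar a_i,\bar b_i)$ with
\[
\bar a_i=1+\sum_{i'<i}\varepsilon_{i'},\qquad \bar b_i=1+\sum_{i'>i}\nu_{i'} .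
\]
After $\mathrm S^{\nu_i}$ the path $\omega_{SW}$ is at $(\bar a_i-1,\bar b_i-1)$ and then steps E, so $\kappa_i$ is the bottom cell of column $\bar a_i$. Each cell $(a,b)\in\Pi$ is weakly NE of some $\kappa_i$: if $a\le\ell$ and the E-step over column $a$ belongs to $\mathrm E^{\varepsilon_i}$, then $U(a)=\bar b_i$ and $\bar a_i\le a$; if $a>\ell$, use $\kappa_r=(\bar a_r,1)$. Since $\Phi_k,\Psi_k$ are weakly increasing, we may take $c_1\in\{\kappa_1,\dots,\kappa_r\}$ in \eqref{eq:bad}.

\emph{Candidates for $c_2$.} The points of $v$ are the lattice points of $\omega_{NE}$ other than its endpoints. For such a point $(a,b)$ the cell $(a,b)$ is in $\Pi$: we have $b\le T(a)$, because $\omega_{NE}$ reaches abscissa $a$ at height $T(a)$, and $U(a)\le U(m)=e_1\le b$, because $a\ge n_1>\ell=s_2$. Every cell $(a,b)\in\Pi$ is weakly SW of such a cell: of $(a,T(a))$, the end of the E-step over column $a$, if $a\ge n_1$ (it is not the last point of $\omega_{NE}$, which is reached by S), and of $(n_1,h)$ if $a<n_1$. So we may take $c_2$ to be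 a point of $v$.

Put $Z_i=(\Phi_k(\bar a_i),\Psi_k(\bar b_i))$ for $k$ even and $Z_i=(\Psi_k(\bar b_i),\Phi_k(\bar a_i))$ for $k$ odd. Then a bad pair exists if and only if some point of $v$ is strictly NE (both coordinates larger) of some $Z_i$. We now show that $O$ is the staircase through the points $Z_i$.

\emph{The path $O$ for $k$ even.} Recall \eqref{eq:values}. Consider the path from $(\xi_{k-1},\rho_k)$ south to $Z_1$ (its abscissa is $\Phi_k(1)=\xi_{k-1}$), then east and south to $Z_2$, \dots, east and south to $Z_r$ (its height is $\Psi_k(1)=\rho_{k-1}$), then east to $(\xi_k,\rho_{k-1})$. Its first segment has length $\Psi_k(w)-\Psi_k(\bar b_1)$, the number of generation-$k$ descendants of the $\nu_1-1$ rows $\bar b_1+1,\dots,w$. It then goes east by the number of descendants of the $\varepsilon_1$ columns $\bar a_1+1,\dots,\bar a_2$, south by the number of descendants of the $\nu_2$ rows $\bar b_2+1,\dots,\bar b_1$, and so on, and finally east by the number of descendants of the $\varepsilon_r-1$ columns $\bar a_r+1,\dots,\ell$.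 Since $u=\mathrm S^{\nu_1-1}\mathrm E^{\varepsilon_1}\mathrm S^{\nu_2}\cdots\mathrm S^{\nu_r}\mathrm E^{\varepsilon_r-1}$ with exactly this labeling, the path is $O$.

\emph{The path $O$ for $k$ odd.} Consider the path from $(\xi_{k-1},\rho_k)$ south to $Z_r$ (its abscissa is $\Psi_k(1)=\xi_{k-1}$), then east and south to $Z_{r-1}$, \dots, to $Z_1$ (its height is $\Phi_k(1)=\rho_{k-1}$), then east to $(\xi_k,\rho_{k-1})$. The first segment has length $\Phi_k(\ell)-\Phi_k(\bar a_r)$, the number of generation-$k$ descendants of the $\varepsilon_r-1$ columns $\bar a_r+1,\dots,\ell$. The next one has length $\Psi_k(\bar b_{r-1})-\Psi_k(\bar b_r)$, the number of descendants of the $\nu_r$ rows $\bar b_r+1,\dots,\bar b_{r-1}$, and so on; the last one has length $\Psi_k(w)-\Psi_k(\bar b_1)$, the number of descendants of the $\nu_1-1$ rows $\bar b_1+1,\dots,w$. Since the reverse of $u$ is $\mathrm E^{\varepsilon_r-1}\mathrm S^{\nu_r}\cdots\mathrm E^{\varepsilon_1}\mathrm S^{\nu_1-1}$, the path is $O$.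

In both cases all $Z_i$ lie on $O$, and every point of $O$ is weakly NE of some $Z_i$: points on S-segments lie above the $Z_i$ at the lower end, and points on E-segments lie to the right of the $Z_i$ at the left end. Moreover $O$ leads from $(\xi_j,h)$ to $(m,\rho_j)$, so $\hat O$ leads from $(n_1,h)$ to $(m,e_1)$. Thus a bad pair exists if and only if some point of $v$ is strictly NE of some point of $O$; equivalently, of some point of $\hat O$, since the added points have height $h$ or abscissa $m$.

\emph{Comparison of two words with the same endpoints.} If after $t$ letters $v$ has more E's than $\hat O$, its point is strictly NE of that of $\hat O$. Conversely, let a point $V$ of $v$, reached after $t_v$ letters, be strictly NE of a point $Z$ of $\hat O$, reached after $t_O$ letters. If $t_v\le t_O$, then after $t_O$ letters $v$ is still strictly east of $Z$, so it has more E's than $\hat O$. If $t_v>t_O$, then after $t_v$ letters $\hat O$ is still strictly south of $V$, so it has more S's, hence fewer E's, than $v$.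
\end{proof}

\begin{example}\label{ex:fat}
In Figure~\ref{fig:fat} let $k=2$, so $j=k-1=1$. Column $2$ has row $3$ as its only child, which has column $4$ as its only child; row $2$ has column $3$ as its only child, which has row $4$ as its only child. So each founder has one generation-$2$ descendant, and since $\xi_1=n_1$ and $\rho_1=e_1$, $\hat O=O=u$. If cell $(1,1)$ is present, $\omega_{SW}=\mathrm{SSEE}$ and $u=\mathrm{SE}$; if not, $\omega_{SW}=\mathrm{SESE}$ and $u=\mathrm{ES}$. If cell $(4,4)$ is present, $\omega_{NE}=\mathrm{EESS}$ and $v=\mathrm{ES}$; if not, $\omega_{NE}=\mathrm{ESES}$ and $v=\mathrm{SE}$. By Lemma~\ref{lem:compare} a bad pair exists only for $u=\mathrm{SE}$, $v=\mathrm{ES}$, that is, when both corners are present.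
\end{example}

\section{Generating functions of families}\label{sec:tools}

Each column and each row carries weight $x$. Let
\[
F_0(t)=t,\qquad F_{i+1}(t)=\frac x{1-F_i(t)} .
\]
Then $F_i(t)$ counts one item together with its descendants up to generation $i$, with arbitrary numbers of children, where the items of the last generation $i$ have weight $t$ instead of $x$.

\begin{lemma}\label{lem:F}
For $i\ge1$,
\begin{equation}\label{eq:FP}
F_i(t)=x\,\frac{P_{i-1}-P_{i-2}t}{P_i-P_{i-1}t},\qquad P_{i-1}^2-P_iP_{i-2}=x^{i-1}.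
\end{equation}
\end{lemma}

\begin{proof}
For $i=1$ both are clear from $P_{-1}=0$, $P_0=P_1=1$. The first passes from $i$ to $i+1$ because $P_i-P_{i-1}t-x(P_{i-1}-P_{i-2}t)=P_{i+1}-P_it$. The second does because $P_i^2-P_{i+1}P_{i-1}=P_i^2-P_iP_{i-1}+xP_{i-1}^2=-xP_iP_{i-2}+xP_{i-1}^2$.
\end{proof}

Let $j\ge1$. The generating function of $u$ together with all families up to generation $j$ (with arbitrary numbers of children in the generations before $j$), where $|X_j|$ is marked by $p$ and $|Y_j|$ by $r$, is
\begin{equation}\label{eq:Wj}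
W_j(p,r)=\frac{x^2}{1-F_j(xp)-F_j(xr)} .
\end{equation}
Here $x^2$ accounts for column $1$ and row $1$. Each letter of $u$ stands for a founder; one of the letters E, S contributes $F_j(xp)$ and the other $F_j(xr)$. Which is which depends on the parity of $j$, but the sum does not.

Iterating $t\mapsto x/(1-t)$ becomes easy in a coordinate in which this M\"obius map is a dilation. Its fixed points are $\alpha$ and $\beta$, and we put them at $0$ and $\infty$:
\[
f(\tau)=\beta\,\frac{q-\tau}{1-\tau}.
\]

\begin{lemma}\label{lem:f}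
We have $1-f(\tau)=\beta\frac{1-q\tau}{1-\tau}=f(1/\tau)$ and
\begin{equation}\label{eq:f}
\frac{x}{1-f(\tau)}=f(q\tau),\quad F_i(f(\tau))=f(q^i\tau),\quad 1-f(\sigma)-f(\tau)=\beta\,\frac{(1-q)(1-\sigma\tau)}{(1-\sigma)(1-\tau)}.
\end{equation}
If $z=f(\zeta)$ and $z'=1-z$, then $x/z=f(q/\zeta)$, $x/z'=f(q\zeta)$ and
\begin{equation}\label{eq:zz}
\frac{dz}{zz'}=\frac{(1-q^2)\,d\zeta}{(\zeta-q)(1-q\zeta)},\quad z'^2-x=\frac{\beta^2(1-q)(1-q\zeta^2)}{(1-\zeta)^2},\quad zz'-x=-\frac{\beta^2(1-q)^2\zeta}{(1-\zeta)^2}.
\end{equation}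
\end{lemma}

\begin{proof}
We use $\beta q=\alpha=1-\beta$ and $x=\beta^2q$. First, $1-\tau-\beta q+\beta\tau=\beta-\alpha\tau=\beta(1-q\tau)$. Next, $\frac{x}{1-f(\tau)}=\beta q\frac{1-\tau}{1-q\tau}=f(q\tau)$, and iteration gives $F_i(f(\tau))=f(q^i\tau)$. For the last formula in \eqref{eq:f}: $(1-q\sigma)(1-\tau)-(q-\tau)(1-\sigma)=1-q-(1-q)\sigma\tau$.

Since $z'=f(1/\zeta)$, we have $x/z=x/(1-z')=f(q/\zeta)$ and $x/z'=x/(1-z)=f(q\zeta)$. From $f'(\zeta)=-\beta(1-q)/(1-\zeta)^2$ and $zz'=\beta^2(q-\zeta)(1-q\zeta)/(1-\zeta)^2$ we get $\frac{dz}{zz'}=\frac{(1-q)\,d\zeta}{\beta(\zeta-q)(1-q\zeta)}$, and $1/\beta=1+q$. Finally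
$(1-q\zeta)^2-q(1-\zeta)^2=(1-q)(1-q\zeta^2)$ and $(q-\zeta)(1-q\zeta)-q(1-\zeta)^2=-(1-q)^2\zeta$.
\end{proof}

\section{Counting by length}\label{sec:Dj}

Let $j\ge1$ and put $n=j+1$, $\theta=q^{2n+2}$. In this section we prove:

\begin{proposition}\label{prop:Dj}
\begin{equation}\label{eq:DaDb}
D_j^{(a)}=\frac{2x^2q^{2n+2}(2+q^n+q^{n+1})}{(1-q)^2(1-q^{2n})(1-q^{2n+2})},\qquad
D_j^{(b)}=\frac{x^2q^{n+2}}{(1-q)^2(1-q^{2n+2})},
\end{equation}
and for $k\ge2$
\begin{equation}\label{eq:sumD}
\sum_{j\ge k}D_j=\frac{x^2}{(1-q)^3(1-q^{2k+2})}\Bigl[2q^{k+3}+\frac{4q^{2k+4}}{1+q}\Bigr].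
\end{equation}
\end{proposition}

For $j=1$ this gives $D_1^{(a)}=4x^8+\cdots$, the four polyominoes of Figure~\ref{fig:fat}, and $D_1^{(b)}=x^6+\cdots$, one of the two NE-oriented five-cell staircases.

The idea is to sum first over the word $v$, whose number of choices is a binomial coefficient. Written as a contour integral, this coefficient turns $v$ into weights on columns and rows. The remaining sum over families is a rational function, and in the coordinate $\zeta$ of Lemma~\ref{lem:f} its residues are easy.

\subsection{An integral for the NE arc}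

The word $v$ is an arbitrary word with $m-n_1$ E's and $h-e_1$ S's, once the other three words are given. Let $\mathrm{Conf}(E,S)$ be the generating function of the triples $(\omega_{SW},\omega_{NW},\omega_{SE})$ in the case considered, with weight $x^{m+h}E^{m-n_1}S^{h-e_1}$. The number of words with $i$ E's and $i'$ S's is
\[
\binom{i+i'}{i}=[z^i](1-z)^{-i'-1}=\frac1{2\pi \sqrt{-1}}\oint_{|z|=1/2}z^{-i}(1-z)^{-i'}\frac{dz}{z(1-z)} .
\]
Triples of weight $x^N$ consist of three words of length at most $N$, so there are at most $8^{N+1}$ of them, and each carries a monomial of degree at most $N$ in $E,S$. So for $|E|,|S|\le2$ and $|x|\le\frac1{17}$ the series $\mathrm{Conf}$ converges uniformly. On $|z|=\frac12$ we have $|1/z|=2$ and $|1/(1-z)|\le2$. Hence for these $x$, with $D=D_j^{(a)}$ or $D=D_j^{(b)}$,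
\begin{equation}\label{eq:integral}
D=\frac1{2\pi i}\oint_{|z|=1/2}\mathrm{Conf}\Bigl(\frac1z,\frac1{1-z}\Bigr)\frac{dz}{z(1-z)}
\end{equation}
(here and below the $i$ in $2\pi i$ is the imaginary unit). From now on $E=1/z$, $S=1/z'$ with $z'=1-z$, $|z|=\frac12$, and $x>0$ is small (depending on $j$), so $q>0$ is small. An identity for all small $x>0$ between convergent power series is an identity of power series. On the contour $|1-E|\ge1$ and $|1-S|=|z/z'|\ge\frac13$. So the denominators $1-E+EA$ (with $A$ of order $x$) and $1-S+xES$ that occur below do not vanish. The series $W_j(p,r)$ converges absolutely for $|p|,|r|\le3$ when $x$ is small, so the sums over $|X_j|,|Y_j|$ below may be split.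

\emph{The contour in the coordinate $\zeta$.} With $z=f(\zeta)$ we have $\zeta=\frac{\alpha-z}{\beta-z}$, which is holomorphic on $|z|\le\frac12$, since $\beta>\frac12$. So the disc $|z|<\frac12$ is mapped, preserving orientation, onto a bounded disc whose boundary circle $\Gamma$ is symmetric about the real axis. Its real diameter has the endpoints
\[
\zeta(\tfrac12)=-1,\qquad \zeta_*=\zeta(-\tfrac12)=\frac{1-\Delta/2}{1+\Delta/2}\in(\tfrac13,1).
\]
Its center is $-\frac{1-\zeta_*}2$ and its radius is $\frac{1+\zeta_*}2$. So all points with $|\zeta|<\frac13$ are inside $\Gamma$, because $\frac13+\frac{1-\zeta_*}2<\frac{1+\zeta_*}2$, and all points with $|\zeta|>1$ are outside, because $\frac{1-\zeta_*}2+\frac{1+\zeta_*}2=1$. In particular, for $q<\frac19$, the points $0$ and $\pm q^s$ ($s\ge\frac12$) are inside, and $\pm q^{-s}$ ($s\ge\frac12$) are outside.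

\subsection{Building blocks}

Suppose $n_1\in X_j$ and let $I=|X_j|$. Columns of $X_j$ before $n_1$ have arbitrarily many children, $n_1$ has at least one, and those after $n_1$ have none and contribute one $E$ each. If each child has weight $A$, and $n_1$ may be any of the $I$ columns (the $(c+1)$-st, say), we get
\begin{equation}\label{eq:GI}
G_I(A)=\sum_{c=0}^{I-1}\frac{A}{(1-A)^{c+1}}E^{I-1-c}=\frac{A}{1-E+EA}\bigl((1-A)^{-I}-E^I\bigr).
\end{equation}
(The weight $x$ of the columns of $X_j$ themselves is contained in $W_j$.) We need this for $A_2=xS$ and $A_1=\dfrac{x}{1-xE}$. The coefficients are, with \eqref{eq:zz} and $z+z'=1$,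
\begin{align*}
\lambda&=\frac{A_2}{1-E+EA_2}=\frac{xz}{x-z'^2}=\frac{q\beta(\zeta-q)(1-\zeta)}{(1-q)(1-q\zeta^2)},\\
\mu&=\frac{A_1}{1-E+EA_1}=\frac{xz^2}{x-zz'}=\frac{q\beta^2(\zeta-q)^2}{(1-q)^2\zeta}.
\end{align*}
For $\lambda$ we used $zz'\bigl(1-\frac1z+\frac{x}{zz'}\bigr)=-z'(1-z)+x=x-z'^2$. For $\mu$, $A_1=\frac{xz}{z-x}$ and $1-\frac1z+\frac x{z-x}=\frac{(z-1)(z-x)+xz}{z(z-x)}=\frac{x-zz'}{z(z-x)}$. Exchanging the roles of columns and rows exchanges $E\leftrightarrow S$, $z\leftrightarrow z'$, that is, $\zeta\to1/\zeta$. The image of $\lambda$ is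
\[
\lambda'=\frac{xE}{1-S+xES}=-\frac{q\beta(1-q\zeta)(1-\zeta)}{(1-q)(\zeta^2-q)}.
\]

Put, by \eqref{eq:f} and $1/\beta=1+q$,
\[
W(\sigma,\tau)=\frac{x^2}{1-f(\sigma)-f(\tau)}=\varpi\,\frac{(1-\sigma)(1-\tau)}{1-\sigma\tau},\qquad \varpi=x^2\,\frac{1+q}{1-q}.
\]
Since $(1-\sigma)(1-\sigma_0\tau)-(1-\sigma_0)(1-\sigma\tau)=(\sigma_0-\sigma)(1-\tau)$,
\begin{equation}\label{eq:Wdiff}
W(\sigma,\tau)-W(\sigma_0,\tau)=\varpi\,\frac{(1-\tau)^2(\sigma_0-\sigma)}{(1-\sigma\tau)(1-\sigma_0\tau)}.
\end{equation}
When a mark $p$ is substituted in \eqref{eq:Wj}, the parameter of $F_j(xp)$ is found with Lemma~\ref{lem:f}; recall $xE=f(q/\zeta)$ and $xS=f(q\zeta)$. For columns: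
\begin{align*}
p=E:&\quad F_j(xE)=f(\sigma_0), &\sigma_0&=q^n/\zeta,\\
p=\tfrac1{1-A_2}:&\quad F_j\bigl(\tfrac{x}{1-A_2}\bigr)=F_{j+1}(xS)=f(\sigma_1), &\sigma_1&=q^{n+1}\zeta,\\
p=\tfrac1{1-A_1}:&\quad F_j\bigl(\tfrac{x}{1-A_1}\bigr)=F_{j+2}(xE)=f(\sigma_2), &\sigma_2&=q^{n+2}/\zeta .
\end{align*}
For rows:
\[
r=S:\ F_j(xS)=f(\tau_0),\ \tau_0=q^n\zeta;\qquad r=\tfrac1{1-xE}:\ F_{j+1}(xE)=f(\tau_1),\ \tau_1=q^{n+1}/\zeta .
\]

\subsection{Case (a)}

Here $n_1\in X_j$ and $e_1\in Y_j$. All items of generations $<j$ lie before $n_1$, $e_1$ and, apart from column $1$ and row $1$, have arbitrary numbers of children. The rows of $Y_{j+1}$ come after $e_1$: they have no children and each carries $xS=A_2$. The columns of $X_{j+1}$ come after $n_1$, have no children and carry $xE$ each. So $h=\rho_{j+1}$ and $m=\xi_{j+1}$. Conversely, every choice of $u$, of $n_1\in X_j$, $e_1\in Y_j$ and of numbers of children subject to these rules gives, together with any $v$ from $(n_1,h)$ to $(m,e_1)$, an element of $\mathcal Q$ of length $j$ in case (a);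 note $m\ge\xi_j\ge n_1$ and $h\ge\rho_j\ge e_1$. By \eqref{eq:GI} for columns (children of weight $A_2$) and its mirror image for rows (children of weight $xE$),
\[
\mathrm{Conf}=\lambda\lambda'\bigl[W(\sigma_1,\tau_1)-W(\sigma_0,\tau_1)-W(\sigma_1,\tau_0)+W(\sigma_0,\tau_0)\bigr].
\]
We have $\sigma_0-\sigma_1=q^n(1-q\zeta^2)/\zeta$, $\sigma_1\tau_1=\theta$, $\sigma_0\tau_1=q^{2n+1}/\zeta^2$, $\sigma_1\tau_0=q^{2n+1}\zeta^2$, $\sigma_0\tau_0=q^{2n}$. So by \eqref{eq:Wdiff} the bracket equals $\varpi q^n\frac{1-q\zeta^2}{\zeta}(V_1-V_0)$ with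
\[
V_1=\frac{(\zeta-q^{n+1})^2}{(1-\theta)(\zeta^2-q^{2n+1})},\qquad V_0=\frac{(1-q^n\zeta)^2}{(1-q^{2n})(1-q^{2n+1}\zeta^2)}.
\]
Since $\lambda\lambda'=-\dfrac{q^2\beta^2(\zeta-q)(1-q\zeta)(1-\zeta)^2}{(1-q)^2(1-q\zeta^2)(\zeta^2-q)}$ and $\beta^2(1-q^2)\varpi=x^2$, formulas \eqref{eq:integral} and \eqref{eq:zz} give
\[
D_j^{(a)}=\frac{x^2q^{n+2}}{(1-q)^2}\,\frac1{2\pi i}\oint_\Gamma\frac{(1-\zeta)^2}{\zeta(\zeta^2-q)}(V_0-V_1)\,d\zeta .
\]

The $V_1$-integrand is a rational function with all its poles $0,\pm\sqrt q,\pm q^{n+1/2}$ inside $\Gamma$, and it behaves like $\frac{1}{1-\theta}\zeta^{-1}$ at infinity. So its integral is $\frac1{1-\theta}$.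

The $V_0$-integrand has inside $\Gamma$ the pole $0$, with residue $-\frac1{q(1-q^{2n})}$, and the poles $s=\pm\sqrt q$, with residues $\frac{[(1-s)(1-q^ns)]^2}{2q(1-q^{2n})(1-\theta)}$. As $(1-s)(1-q^ns)=1+q^{n+1}-(1+q^n)s$, the sum of the squares over both signs is $2[(1+q^{n+1})^2+q(1+q^n)^2]$. So the $V_0$-integral is
\[
\frac{1}{q(1-q^{2n})}\Bigl\{\frac{(1+q^{n+1})^2+q(1+q^n)^2}{1-\theta}-1\Bigr\}=\frac{1+4q^n+q^{2n}+2q^{2n+1}}{(1-q^{2n})(1-\theta)},
\]
because $(1+q^{n+1})^2+q(1+q^n)^2-1+q^{2n+2}=q+4q^{n+1}+q^{2n+1}+2q^{2n+2}$. Subtracting $\frac{1}{1-\theta}=\frac{1-q^{2n}}{(1-q^{2n})(1-\theta)}$ leaves the numerator $4q^n+2q^{2n}+2q^{2n+1}=2q^n(2+q^n+q^{n+1})$. This is the first formula of \eqref{eq:DaDb}.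

\subsection{Case (b)}

Here $n_1\in X_j$, so $h=\rho_{j+1}$, and $e_1>\rho_j$, so $e_1\in Y_{j+1}$ and $m=\xi_{j+2}$. All rows of $Y_j$ lie before $e_1$ and have arbitrary numbers of children; these are columns after $n_1$, so they have no children and carry $xE$ each. This gives the row mark $r=\frac1{1-xE}$, that is, $\tau_1$. The generation $Y_{j+1}$, consisting of the children of $X_j$, has $c\ge1$ rows. The rows before $e_1$ have arbitrary numbers of children (columns of weight $xE$) and so have weight $\frac x{1-xE}=A_1$; row $e_1$ has at least one child and weight $x\frac{xE}{1-xE}=xEA_1$; the later rows have weight $xS=A_2$. Conversely, every choice subject to these rules gives, together with any $v$, an element of $\mathcal Q$ of length $j$ in case (b). If $e_1$ is the $(c'+1)$-st of the $c$ rows, we sum over $c'$: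
\[
\sum_{c'=0}^{c-1}A_1^{c'}\,xEA_1\,A_2^{c-1-c'}=\frac{xEA_1}{A_1-A_2}(A_1^c-A_2^c)=\lambda'(A_1^c-A_2^c),
\]
because $A_1-A_2=x\,\frac{1-S+xES}{1-xE}$. So, up to the factor $\lambda'$, the $Y_{j+1}$-rows behave like rows of uniform weight $A_1$, minus rows of uniform weight $A_2$. Distributing them over $X_j$ by \eqref{eq:GI},
\[
\mathrm{Conf}=\lambda'\bigl\{\mu[W(\sigma_2,\tau_1)-W(\sigma_0,\tau_1)]-\lambda[W(\sigma_1,\tau_1)-W(\sigma_0,\tau_1)]\bigr\}.
\]
In \eqref{eq:Wdiff} we have $\frac{(1-\tau_1)^2}{1-\sigma_0\tau_1}=\frac{(\zeta-q^{n+1})^2}{\zeta^2-q^{2n+1}}$, $\sigma_0-\sigma_2=q^n(1-q^2)/\zeta$, $\sigma_2\tau_1=q\theta/\zeta^2$. With $\beta(1-q^2)=1-q$ this gives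
\[
\frac{\mu(\sigma_0-\sigma_2)}{1-\sigma_2\tau_1}=\frac{q^{n+1}\beta(\zeta-q)^2}{(1-q)(\zeta^2-q\theta)},\qquad
\frac{\lambda(\sigma_0-\sigma_1)}{1-\theta}=\frac{q^{n+1}\beta(\zeta-q)(1-\zeta)}{(1-q)\,\zeta(1-\theta)} .
\]
So the brace equals
\[
\varpi\,\frac{(\zeta-q^{n+1})^2}{\zeta^2-q^{2n+1}}\cdot\frac{q^{n+1}\beta(\zeta-q)}{1-q}\Bigl[\frac{\zeta-q}{\zeta^2-q\theta}-\frac{1-\zeta}{\zeta(1-\theta)}\Bigr],
\]
and the last bracket is $\dfrac{(\zeta^2-q)(\zeta-\theta)}{\zeta(1-\theta)(\zeta^2-q\theta)}$, because
\[
(\zeta-q)\zeta(1-\theta)-(1-\zeta)(\zeta^2-q\theta)=\zeta^3-\theta\zeta^2-q\zeta+q\theta=(\zeta^2-q)(\zeta-\theta).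
\]
The factor $\zeta^2-q$ cancels against $\lambda'$, and $(\zeta-q)(1-q\zeta)$ against \eqref{eq:zz}. Using $\beta^2(1-q^2)\varpi=x^2$ again,
\[
D_j^{(b)}=-\frac{x^2q^{n+2}}{(1-q)^2(1-\theta)}\,\frac1{2\pi i}\oint_\Gamma\frac{(1-\zeta)(\zeta-q^{n+1})^2(\zeta-\theta)}{\zeta(\zeta^2-q^{2n+1})(\zeta^2-q^{2n+3})}\,d\zeta .
\]
All poles are inside $\Gamma$ and the integrand behaves like $-\zeta^{-1}$ at infinity, so the integral (with the factor $\frac1{2\pi i}$) is $-1$. This is the second formula of \eqref{eq:DaDb}.

\subsection{Summation over the length}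

By \eqref{eq:Dsplit} and \eqref{eq:DaDb},
\[
D_j=\frac{2x^2}{(1-q)^2}\cdot\frac{q^{n+2}(1+2q^n+q^{2n+1})}{(1-q^{2n})(1-q^{2n+2})}=\frac{2x^2}{(1-q)^2}(H_n-H_{n+1}),\qquad
H_n=\frac{\frac{q^{n+2}}{1-q}+\frac{2q^{2n+2}}{1-q^2}}{1-q^{2n}} .
\]
Indeed the numerator of $H_n-H_{n+1}$ over the common denominator $(1-q^{2n})(1-q^{2n+2})$ is
\[
\frac{q^{n+2}(1-q^{2n+2})-q^{n+3}(1-q^{2n})}{1-q}+\frac{2q^{2n+2}(1-q^{2n+2})-2q^{2n+4}(1-q^{2n})}{1-q^2}=q^{n+2}(1+q^{2n+1})+2q^{2n+2}.
\]
As $H_n\to0$ as power series and $n=j+1$, we obtain $\sum_{j\ge k}D_j=\frac{2x^2}{(1-q)^2}H_{k+1}$, which is \eqref{eq:sumD}. This proves Proposition~\ref{prop:Dj}. \hfill$\square$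

\section{The borderline case}\label{sec:border}

Let $j=k-1\ge1$. We prove:

\begin{proposition}\label{prop:bad}
\begin{equation}\label{eq:badk}
\mathrm{Bad}_k=\frac{x^2q^{2k+2}}{(1-q)^2(1-q^{2k+2})}.
\end{equation}
\end{proposition}

For $k=2$ the leading term is $x^8$, the fat diagonal with both corners. By Lemma~\ref{lem:compare} we have to count the pairs consisting of a word $\hat O$ (with the families that produce it) and a word $v$ that at some time has more E's. We first compute the generating function of the words $\hat O$, keeping the order of the letters.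

\subsection{The words $\hat O$}

Let $M$ be the word in letters $e$ (columns of $X_j$) and $s$ (rows of $Y_j$) obtained from $u$ ($k$ even) or from the reverse of $u$ ($k$ odd) by replacing each letter by the block of the generation-$j$ descendants of its label. Inside a block all letters have the same type; we write $e$'s in decreasing and $s$'s in increasing order. Then in all of $M$ the $e$'s are in decreasing and the $s$'s in increasing order. For $k$ even, $j$ is odd; the E's of $u$ (columns $2,\dots,\ell$) produce $s$-blocks in increasing order, and the S's (rows $w,\dots,2$) produce $e$-blocks in decreasing order. For $k$ odd, $j$ is even; the E's of the reverse of $u$ (columns $\ell,\dots,2$) produce $e$-blocks in decreasing order, and the S's (rows $2,\dots,w$) produce $s$-blocks in increasing order. In both cases $O$ arises from $M$ by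
\[
e\mapsto\mathrm S^{\#\text{children}},\qquad s\mapsto\mathrm E^{\#\text{children}} .
\]
As $u$ is arbitrary, the generating function of $u$ together with the families up to generation $j$, in which the noncommuting letters $e,s$ record the word $M$, is $x^2\mathcal G$ with $\mathcal G=(1-F_j(xe)-F_j(xs))^{-1}$.

In case (a) mark the letters $e^*$ (column $n_1$) and $s^*$ (row $e_1$) of $M$. The letters $e$ before $e^*$ are the $\xi_j-n_1$ columns greater than $n_1$, and the letters $s$ after $s^*$ are the $\rho_j-e_1$ rows greater than $e_1$; they have no children. The letters $e^*,s^*$ have at least one child, all others arbitrarily many.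

\emph{If $s^*$ precedes $e^*$}, then up to and including $s^*$ only $s$'s have children, between $s^*$ and $e^*$ nothing has children, and from $e^*$ on only $e$'s have. So $O$, hence $\hat O$, has the form $\mathrm{E\cdots ES\cdots S}$, and by Lemma~\ref{lem:compare} there is no bad pair. From now on \textbf{$e^*$ precedes $s^*$}.

By Lemma~\ref{lem:F},
\[
F_j(t)=x\,\frac{P_{j-1}}{P_j}+x\,\frac{(P_{j-1}^2-P_jP_{j-2})\,t}{P_j^2(1-\delta t)},\qquad\text{so}\qquad
[t^i]F_j=\eta\,\delta^{i-1}\ (i\ge1),\quad \eta=\frac{x^j}{P_j^2},\quad \delta=\frac{P_{j-1}}{P_j}.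
\]
Hence marking one $e$ inside a block gives $\eta x(1-\delta xe)^{-1}e^*(1-\delta xe)^{-1}$, and similarly for $s$. The marked words $M$ with $e^*$ before $s^*$ have the generating function
\[
x^2\,\mathcal G\cdot\eta x(1-\delta xe)^{-1}e^*(1-\delta xe)^{-1}\cdot\mathcal G\cdot\eta x(1-\delta xs)^{-1}s^*(1-\delta xs)^{-1}\cdot\mathcal G .
\]
To pass to $\hat O$, let $E,S$ now be noncommuting letters, and substitute:
\begin{itemize}
\item before $e^*$: $s\mapsto(1-xE)^{-1}$, and $e\mapsto E$. The latter produces the factor $\mathrm E^{\xi_j-n_1}$ of $\hat O$; all letters arising before $e^*$ are E's, so their order does not matter.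
\item $e^*\mapsto xS(1-xS)^{-1}$; between $e^*$ and $s^*$: $e\mapsto(1-xS)^{-1}$, $s\mapsto(1-xE)^{-1}$; $s^*\mapsto xE(1-xE)^{-1}$;
\item after $s^*$: $e\mapsto(1-xS)^{-1}$, and $s\mapsto S$, which produces $\mathrm S^{\rho_j-e_1}$; all letters there are S's.
\end{itemize}
Since $F_j(x/(1-xt))=F_{j+1}(xt)=F_k(xt)$, and with
\[
\gamma=\frac x{1-\delta x}=\frac{xP_{k-1}}{P_k},\qquad
\frac{xS}{1-xS}\cdot\frac1{1-\delta x/(1-xS)}=\frac{xS}{1-\delta x-xS}=\frac{\gamma S}{1-\gamma S}
\]
(and the same with $E$), the generating function of all $\hat O$ is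
\begin{equation}\label{eq:O}
\mathcal O=x^2(\eta x)^2\,g(E)\cdot\gamma S(1-\gamma S)^{-1}\cdot\bigl(1-F_k(xE)-F_k(xS)\bigr)^{-1}\cdot\gamma E(1-\gamma E)^{-1}\cdot g(S),
\end{equation}
where
\[
g(t)=\frac1{(1-\delta xt)\,(1-F_j(xt)-F_k(xt))} .
\]
The coefficient of each power of $x$ in $\mathcal O$ is a noncommutative polynomial in $E,S$.

\subsection{Reading two words in parallel}

Fix a word $\hat O$. Read $\hat O$ and $v$ in parallel, and let $d_t$ be the number of E's among the first $t$ letters of $\hat O$ minus that of $v$. A letter E of $\hat O$ leaves $d$ unchanged or increases it by $1$; a letter S leaves it unchanged or decreases it by $1$. The words $v$ with the right endpoint are those of the same length as $\hat O$ with final difference $0$. Their number is the coefficient of $y^0$ in the commutative image of $\hat O$ under $E\mapsto1+y$, $S\mapsto1+y^{-1}$. The number of those with all $d_t\ge0$ is the coefficient of $y^0$ of the polynomial obtained from $1$ by applying, letter by letter from left to right, the operators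 on polynomials in $y$
\[
\hat E\varphi=(1+y)\varphi,\qquad \hat S\varphi=(1+y^{-1})\varphi-y^{-1}\varphi(0).
\]
Let $\mathrm{Full}$ and $\mathrm{Half}$ be the results of these two procedures for $\mathcal O$. By Lemma~\ref{lem:compare}, $\mathrm{Bad}_k=\mathrm{Full}-\mathrm{Half}$. We work in the rings $\mathbb Q[y][[x]]\subset\mathbb Q[y,y^{-1}][[x]]$ of power series in $x$ whose coefficients are polynomials, respectively Laurent polynomials, in $y$. In the larger ring every series whose constant term in $x$ is $1$ or $y$ is invertible; this applies to $1-\gamma(1+y)$, $y-\gamma(1+y)$ and $y-x(1+y)^2$.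

\begin{lemma}\label{lem:kernel}
Let $K(y)=1-F_k(x(1+y))-F_k(x(1+y^{-1}))$. Then
\begin{equation}\label{eq:kernel}
\bigl(y-\gamma(1+y)\bigr)\bigl(1-\gamma(1+y)\bigr)K(y)=(1-2\gamma)\bigl(y-x(1+y)^2\bigr).
\end{equation}
\end{lemma}

\begin{proof}
Both sides are rational functions of $x$ and $y$. Let $z=\frac1{1+y}$, $z'=\frac y{1+y}$, so $z+z'=1$ and $x(1+y)=x/z$, $x(1+y^{-1})=x/z'$. By \eqref{eq:FP} and $xP_{k-2}=P_{k-1}-P_k$,
\[
F_k\Bigl(\frac xz\Bigr)=\frac{x(P_{k-1}z-xP_{k-2})}{P_kz-xP_{k-1}}=\frac{x-\gamma z'}{z-\gamma},\qquad F_k\Bigl(\frac x{z'}\Bigr)=\frac{x-\gamma z}{z'-\gamma}.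
\]
Hence $(z-\gamma)(z'-\gamma)K=(z-\gamma)(z'-\gamma)-(x-\gamma z')(z'-\gamma)-(x-\gamma z)(z-\gamma)$. Expanding with $z+z'=1$, this is
\[
zz'-\gamma-x+2x\gamma+\gamma(z^2+z'^2)=(1-2\gamma)(zz'-x),
\]
since $z^2+z'^2=1-2zz'$. Multiply by $(1+y)^2$.
\end{proof}

\subsection{Full}

In the commutative image of \eqref{eq:O}, $\frac{\gamma(1+y^{-1})}{1-\gamma(1+y^{-1})}=\frac{\gamma(1+y)}{y-\gamma(1+y)}$. So by \eqref{eq:kernel}
\[
\mathrm{Full}=x^2(\eta x)^2\,[y^0]\ g(1+y^{-1})\,\frac{\gamma^2(1+y)^2g(1+y)}{(1-2\gamma)(y-x(1+y)^2)} .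
\]

\subsection{Half}

For $\psi\in\mathbb Q[y][[x]]$ the series $\chi=(1-\gamma\hat S)^{-1}\psi$ satisfies, by the definition of $\hat S$,
\begin{equation}\label{eq:chi}
\bigl(y-\gamma(1+y)\bigr)\chi=y\psi-\gamma\chi(0).
\end{equation}
Here and below $\chi(0)$ is the value at $y=0$. We apply the factors of \eqref{eq:O} from left to right, leaving out the scalar $x^2(\eta x)^2$.

\emph{First factor:} $\varphi_1=g(\hat E)1=g(1+y)$.

\emph{Second factor:} $\varphi_2=\gamma\hat S(1-\gamma\hat S)^{-1}\varphi_1=(1-\gamma\hat S)^{-1}\varphi_1-\varphi_1$. By \eqref{eq:chi}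
\[
(y-\gamma(1+y))\varphi_2=\gamma(1+y)\varphi_1-\vartheta_1\qquad\text{with } \vartheta_1\in\mathbb Q[[x]] .
\]

\emph{Third factor:} the result $\varphi_3$ satisfies $\varphi_3=\varphi_2+\bigl(F_k(x\hat E)+F_k(x\hat S)\bigr)\varphi_3$. By \eqref{eq:FP} we can write $F_k(xt)=r_0+\frac{r_1}{1-\gamma t}$ with $r_0,r_1\in\mathbb Q[[x]]$ independent of $t$, where $r_0=xP_{k-2}/P_{k-1}$. Put $\chi=(1-\gamma\hat S)^{-1}\varphi_3$. Since $\frac1{1-\gamma(1+y^{-1})}=\frac y{y-\gamma(1+y)}$, \eqref{eq:chi} gives
\[
(y-\gamma(1+y))F_k(x\hat S)\varphi_3=(y-\gamma(1+y))F_k(x(1+y^{-1}))\varphi_3-\vartheta_2,\qquad\vartheta_2=r_1\gamma\chi(0)\in\mathbb Q[[x]].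
\]
Together, $(y-\gamma(1+y))K\varphi_3=\gamma(1+y)\varphi_1-\vartheta$ with $\vartheta=\vartheta_1+\vartheta_2\in\mathbb Q[[x]]$. Multiplying by $1-\gamma(1+y)$ and using \eqref{eq:kernel},
\begin{equation}\label{eq:phi3}
(1-2\gamma)\bigl(y-x(1+y)^2\bigr)\varphi_3=\bigl(1-\gamma(1+y)\bigr)\bigl(\gamma(1+y)\varphi_1-\vartheta\bigr).
\end{equation}
One unknown series $\vartheta$ remains, and the kernel method finds it. Both sides of \eqref{eq:phi3} lie in $\mathbb Q[y][[x]]$, so we may substitute $y=q(x)\in x\mathbb Q[[x]]$. By \eqref{eq:q}, $q=x(1+q)^2$, so the left side vanishes. Since $1-\gamma(1+q)\ne0$,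
\[
\vartheta=\gamma(1+q)\,g(1+q).
\]

\emph{Fourth factor:} $\varphi_4=\frac{\gamma(1+y)}{1-\gamma(1+y)}\varphi_3$.

\emph{Fifth factor:} only letters S are read. For these $[y^0]\hat S^i\varphi=[y^0](1+y^{-1})^i\varphi$ for every polynomial $\varphi$: the difference $d$ never increases, so it cannot be negative before ending at $0$. Hence
\[
\mathrm{Half}=x^2(\eta x)^2\,[y^0]\ g(1+y^{-1})\,\frac{\gamma^2(1+y)\,\bigl[(1+y)g(1+y)-(1+q)g(1+q)\bigr]}{(1-2\gamma)(y-x(1+y)^2)} .
\]

\subsection{The difference}

Most of the two expressions cancels: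
\[
\mathrm{Bad}_k=x^2(\eta x)^2\,\frac{\gamma^2}{1-2\gamma}\,(1+q)\,g(1+q)\cdot[y^0]\ g(1+y^{-1})\,\frac{1+y}{y-x(1+y)^2}.
\]
Since $x(1+q^2)/q=1-2x$, we have $y-x(1+y)^2=\frac xq(y-q)(1-qy)$. So in $\mathbb Q[y,y^{-1}][[x]]$
\[
\frac1{y-x(1+y)^2}=\frac{q}{x(1-q^2)}\,y^{-1}\sum_{i\in\mathbb Z}q^{|i|}y^i,
\qquad
[y^i]\,\frac{1+y}{y-x(1+y)^2}=\frac{q\,(q^{i+1}+q^{i})}{x(1-q^2)}=\frac{q}{x(1-q)}\,q^i\quad(i\ge0).
\]
As $g(1+y^{-1})$ contains only powers $y^{-i}$ with $i\ge0$, the coefficient of $y^0$ is $\frac{q}{x(1-q)}g(1+q)$, and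
\[
\mathrm{Bad}_k=x^2(\eta x)^2\,\frac{\gamma^2}{1-2\gamma}\cdot\frac{(1+q)\,q}{x(1-q)}\,g(1+q)^2 .
\]

It remains to express everything in $q$. We have $q/x=(1+q)^2$. Further, $x(1+q)=x/\beta=\alpha$, and $F_i(\alpha)=\alpha$, because $x/(1-\alpha)=\alpha$. Also $1-2\alpha=\Delta=\frac{1-q}{1+q}$. By \eqref{eq:PL}, $\delta\alpha=\alpha P_{k-2}/P_{k-1}=q\frac{1-q^{k-1}}{1-q^k}$, so $1-\delta\alpha=\frac{1-q}{1-q^k}$. Hence
\[
g(1+q)=\frac1{(1-\delta\alpha)(1-2\alpha)}=\frac{(1+q)(1-q^k)}{(1-q)^2}.
\]
Moreover
\[
\eta x=\frac{x^k}{P_{k-1}^2}=\frac{q^k(1-q)^2}{(1+q)^2(1-q^k)^2},\qquad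
\gamma=\frac{xP_{k-1}}{P_k}=\frac{q(1-q^k)}{(1+q)(1-q^{k+1})},
\]
and $(1+q)(1-q^{k+1})-2q(1-q^k)=(1-q)(1+q^{k+1})$, so
\[
1-2\gamma=\frac{(1-q)(1+q^{k+1})}{(1+q)(1-q^{k+1})},\qquad
\frac{\gamma^2}{1-2\gamma}=\frac{q^2(1-q^k)^2}{(1-q^2)(1-q^{2k+2})}.
\]
Altogether
\[
\mathrm{Bad}_k=x^2\cdot\frac{q^{2k}(1-q)^4}{(1+q)^4(1-q^k)^4}\cdot\frac{q^2(1-q^k)^2}{(1-q^2)(1-q^{2k+2})}\cdot\frac{(1+q)^3}{1-q}\cdot\frac{(1+q)^2(1-q^k)^2}{(1-q)^4},
\]
which simplifies to \eqref{eq:badk}. This proves Proposition~\ref{prop:bad}. \hfill$\square$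

\section{Proofs of the main results}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The case $k=1$ is Section~\ref{sec:one}. For $k\ge2$ insert \eqref{eq:sumD}, the formula for $D^{(b)}_{k-1}$ in \eqref{eq:DaDb} (where $n=k$), and \eqref{eq:badk} into \eqref{eq:decomp}:
\[
B_k=\frac{x^2}{(1-q)^3(1-q^{2k+2})}\Bigl[2q^{k+3}+\frac{4q^{2k+4}}{1+q}+2q^{k+2}(1-q)+q^{2k+2}(1-q)\Bigr].
\]
The bracket is $q^{k+2}\bigl[2+q^k\bigl(\frac{4q^2}{1+q}+1-q\bigr)\bigr]=q^{k+2}\bigl[2+q^k\frac{1+3q^2}{1+q}\bigr]$. With \eqref{eq:CminusB} this is \eqref{eq:main}.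
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:form}]
For $k=1$ the stated polynomials give $\frac{x^2p_1}{(1-4x)^2d_1}=Q^{(1)}$. Let $k\ge2$. Insert $q=\alpha/\beta$, $1+q=1/\beta$, $1-q=\Delta/\beta$ and $1-q^{2k+2}=\Delta P_{2k+1}/\beta^{2k+2}$ into \eqref{eq:main}:
\[
B_k=\frac{x^2\bigl[2\alpha^{k+2}\beta^{k+3}+\alpha^{2k+2}\beta^2(\beta^2+3\alpha^2)\bigr]}{\Delta^4P_{2k+1}}=\frac{x^4\bigl[x^k(1+\Delta)+\alpha^{2k}(2-4x-\Delta)\bigr]}{(1-4x)^2P_{2k+1}},
\]
using $\alpha\beta=x$, $2\beta=1+\Delta$ and $\beta^2+3\alpha^2=1-\Delta+\Delta^2=2-4x-\Delta$. By \eqref{eq:PL}, $\alpha^{2k}=\frac12(\Lambda_{2k}-\Delta P_{2k-1})$. With $\Delta^2=1-4x$,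
\[
2B_k=\frac{x^4\bigl\{2x^k+2(1-2x)\Lambda_{2k}+(1-4x)P_{2k-1}-\Delta\,[\Lambda_{2k}+2(1-2x)P_{2k-1}-2x^k]\bigr\}}{(1-4x)^2P_{2k+1}} .
\]
Since $\Delta/(1-4x)^2=(1-4x)^{-3/2}$, subtracting this from \eqref{eq:C} gives the form \eqref{eq:shape} with $d_k=P_{2k+1}$, the stated $p_k$, and
\[
q_k=4P_{2k+1}-\Lambda_{2k}-2(1-2x)P_{2k-1}+2x^k .
\]
To simplify $q_k$, use $\alpha^2+\beta^2=1-2x$ and $\beta^2-\alpha^2=\Delta$:
\begin{align*}
\Delta\,[4P_{2k+1}-2(1-2x)P_{2k-1}]&=4(\beta^{2k+2}-\alpha^{2k+2})-2(\alpha^2+\beta^2)(\beta^{2k}-\alpha^{2k})\\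
&=2(\beta^2-\alpha^2)(\beta^{2k}+\alpha^{2k})=2\Delta\Lambda_{2k}.
\end{align*}
Hence $q_k=\Lambda_{2k}+2x^k=(\alpha^k+\beta^k)^2=\Lambda_k^2$. All three polynomials have integer coefficients, and $d_k(0)=P_{2k+1}(0)=1$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:asym}]
$Q^{(1)}$ is rational. For $k\ge2$ we have $q_k=\Lambda_k^2\ne0$, and $\sqrt{1-4x}$ is not rational, so $Q^{(k)}$ is not rational.

Let $k\ge2$. We first show that $P_{2k+1}$ has no zero in the closed disc $|x|\le\frac14$. Let $P_{2k+1}(x)=0$ for a complex number $x\ne\frac14$. Then $x\ne0$, and by \eqref{eq:PL} $q=\alpha/\beta$ satisfies $q^{2k+2}=1$, $q\ne1$; also $q\ne-1$, since $\alpha+\beta=1$. Writing $q=e^{2i\psi}$ with $\psi$ real, we get $x=\frac q{(1+q)^2}=\frac1{4\cos^2\psi}>\frac14$. At $x=\frac14$ both roots $\alpha,\beta$ are $\frac12$, so $P_i(\frac14)=(i+1)2^{-i}\ne0$ and $\Lambda_i(\frac14)=2^{1-i}$. Hence in some disc $|x|<r$ with $r>\frac14$ (cut along $[\frac14,r)$)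
\[
Q^{(k)}=\Theta_1(x)(1-4x)^{-2}+\Theta_2(x)(1-4x)^{-3/2},\qquad \Theta_1=\frac{x^2p_k}{d_k},\quad \Theta_2=-\frac{x^4q_k}{d_k},
\]
with $\Theta_1,\Theta_2$ analytic for $|x|<r$. The coefficients of the second term are $O(n^{1/2}4^n)$, and those of the first are $\Theta_1(\frac14)\,n4^n+O(4^n)$. So $N_{k,n}\sim\frac1{16}\frac{p_k(1/4)}{d_k(1/4)}\,n4^n$ if $p_k(\frac14)\ne0$. The polynomial $1-6x+11x^2-4x^3$ has the value $\frac18$ at $\frac14$, so
\[
\frac{p_k(1/4)}{d_k(1/4)}=\frac18-\frac1{16}\cdot\frac{2\cdot4^{-k}+2\cdot4^{-k}}{(2k+2)2^{-2k-1}}=\frac18-\frac1{4(k+1)}=\frac18\cdot\frac{k-1}{k+1}\ne0 .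
\]
In the same way \eqref{eq:C} gives $N_n\sim\frac1{128}n4^n$. The quotient tends to $\frac{k-1}{k+1}$. For $k=1$ the root of $1-4x+2x^2$ nearest to $0$ is $1-\frac{\sqrt2}2=\frac1{2+\sqrt2}$, so $N_{1,n}=O((2+\sqrt2)^n)$, and the limit is $0$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{CG} Andrew R. Conway, Anthony J. Guttmann, \emph{k-Convex Polyominoes by Semi-perimeter}, arXiv:2606.13845 (2026).
\end{thebibliography}

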